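# Coalgebras of the comonad $FU$ on $C^*$-algebras, order unit spaces, and operator systems

## 1. Positive unital maps and the comonad $FU$

All $C^*$-algebras have a unit, and the zero algebra is allowed. For a $C^*$-algebra $B$, $B_{sa}$ is the real space of self-adjoint elements and $B_+$ the cone of positive elements. An **effect** of $B$ is an $x\in B$ with $0\le x\le 1$.

**Definition (PU- and MIU-maps).** A *PU-map* is a positive linear map that preserves the unit. An *MIU-map* is a linear map that preserves multiplication, involution and unit. We write $\mathrm{PU}(A,B)$ and $\mathrm{MIU}(A,B)$ for the sets of such maps, and $\mathbf C^*_{\rm PU}$, $\mathbf C^*_{\rm MIU}$ for the resulting categories.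

*Example.* A state of $A$ is a PU-map $A\to\mathbb C$. The transposition $M_2\to M_2$ is PU but not MIU, because it reverses products.

Every MIU-map is positive, so there is an embedding $U\colon\mathbf C^*_{\rm MIU}\to\mathbf C^*_{\rm PU}$. We take as known that $U$ has a left adjoint $F$. In concrete terms, for every $A$ there are a $C^*$-algebra $FA$ and a PU-map $\eta_A\colon A\to FA$ such that every PU-map $\psi\colon A\to B$ factors as $\psi=\bar\psi\,\eta_A$ for exactly one MIU-map $\bar\psi\colon FA\to B$. (We write $FUA$ for $FA$ when we want to stress that we apply the comonad.) Let $\varepsilon_A=\overline{\mathrm{id}_A}\colon FUA\to A$ be the counit. We use two identities constantly: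
$$F(\psi)\,\eta_A=\eta_B\,\psi\quad(\psi\in \mathrm{PU}(A,B)),\qquad \varepsilon_A\,\eta_A=\mathrm{id}_A. \tag{1}$$

*Example.* There is exactly one PU-map $\mathbb C\to B$, so $F(\mathbb C)=\mathbb C$. A PU-map $\mathbb C^2\to B$ is the choice of an effect $b$ (the image of $e_1$; then $e_2\mapsto 1-b$). By continuous functional calculus, an MIU-map $C[0,1]\to B$ is also the choice of an effect, the image of the coordinate function $t$. Hence $F(\mathbb C^2)=C[0,1]$, with $\eta(e_1)=t$ and $\eta(e_2)=1-t$.

**Definition (coalgebras).** The adjunction gives a comonad $FU$ on $\mathbf C^*_{\rm MIU}$ with counit $\varepsilon$ and comultiplication $\delta=F\eta U$, that is, $\delta_A=F(\eta_A)$. A *coalgebra* is a pair $(A,a)$ with $a\colon A\to FUA$ an MIU-map such that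
$$\varepsilon_A\,a=\mathrm{id}_A,\qquad F(a)\,a=F(\eta_A)\,a .\tag{2}$$
A *coalgebra morphism* $(A,a)\to(A',a')$ is an MIU-map $f\colon A\to A'$ with $F(f)\,a=a'f$. The category of coalgebras is $\mathcal{EM}(FU)$.

**Lemma 1.** Let $\mathcal G\subseteq A$ be a set such that MIU-maps out of $A$ are determined by their values on $\mathcal G$ (for instance, a generating set).

1. If $a\colon A\to FUA$ is an MIU-map with $a(x)=\eta_A(x)$ for all $x\in\mathcal G$, then $(A,a)$ is a coalgebra.
2. Let $(A,a)$ be as in 1, $(A',a')$ a coalgebra, and $f\colon A\to A'$ an MIU-map such that $a'(f(x))=\eta_{A'}(f(x))$ for $x\in\mathcal G$. Then $f$ is a coalgebra morphism.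

*Proof.* Let $x\in\mathcal G$. By (1), $\varepsilon_Aa(x)=\varepsilon_A\eta_A(x)=x$. Since $a$ and $\eta_A$ are PU-maps $A\to FUA$, naturality gives
$$F(a)a(x)=F(a)\eta_A(x)=\eta_{FUA}(a(x))=\eta_{FUA}(\eta_A(x))=F(\eta_A)\eta_A(x)=F(\eta_A)a(x).$$
This proves 1. For 2, $F(f)a(x)=F(f)\eta_A(x)=\eta_{A'}(f(x))=a'f(x)$. $\square$

*Example.* $C[0,1]$ with the MIU-map $a$ determined by $a(t)=\eta_{C[0,1]}(t)$ is a coalgebra: $\eta_{C[0,1]}(t)$ is an effect, so $a$ exists, and Lemma 1 applies with $\mathcal G=\{t\}$.

*Non-example.* $M_2$ carries no coalgebra structure. A state $\varphi$ of $M_2$ gives an MIU-map $\bar\varphi\colon FUM_2\to\mathbb C$, so $a\colon M_2\to FUM_2$ would give a character $\bar\varphi a$ of $M_2$; but $M_2$ is simple and noncommutative, so it has none.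

## 2. Order unit spaces

**Definition (order unit space).** An *order unit space* is a partially ordered real vector space $V$ (the order being compatible with addition and with multiplication by nonnegative scalars) with an element $1$ such that for all $v\in V$ there is $\lambda\in[0,\infty)$ with $-\lambda 1\le v\le\lambda1$, and such that the order is Archimedean: if $v\le\epsilon1$ for all $\epsilon>0$, then $v\le0$. The smallest such $\lambda$ is $\|v\|$. If this norm is complete, $V$ is a *Banach order unit space*. $\mathbf{BOUS}$ is the category of Banach order unit spaces and positive linear maps that preserve the unit. A *state* of $V$ is a positive unital map $V\to\mathbb R$; $S(V)$ is the set of states.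

*Examples.* For a $C^*$-algebra $B$, $B_{sa}$ is a Banach order unit space, and $\|\cdot\|$ is the $C^*$-norm. The lexicographic order on $\mathbb R^2$ with unit $(1,0)$ is not Archimedean: $(0,1)\le\epsilon(1,0)$ for all $\epsilon>0$, but $(0,1)\not\le 0$.

*Example (affine functions on the square).* Let $\mathrm{Aff}([0,1]^2)$ be the space of functions $h(s,t)=\alpha+\beta s+\gamma t$, ordered pointwise, with unit the constant function $1$. Write $\beta=\beta^+-\beta^-$ and $\gamma=\gamma^+-\gamma^-$ with positive and negative parts. The minimum of $h$ is $m=\alpha-\beta^--\gamma^-$, and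
$$h=m+\beta^+s+\beta^-(1-s)+\gamma^+t+\gamma^-(1-t).\tag{3}$$
If $h\ge0$ then all coefficients in (3) are nonnegative. So for any two effects $p,q$ of a $C^*$-algebra $B$, the map $\alpha+\beta s+\gamma t\mapsto\alpha1+\beta p+\gamma q$ is positive and unital. Hence positive unital maps $\mathrm{Aff}([0,1]^2)\to B_{sa}$ are exactly arbitrary pairs of effects of $B$.

A positive unital real-linear map $A_{sa}\to B_{sa}$ extends uniquely to a PU-map $A\to B$, so $\mathbf C^*_{\rm PU}$ is the full subcategory of $\mathbf{BOUS}$ on the self-adjoint parts of $C^*$-algebras.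

**Lemma 2 (textbook).** Let $V\ne0$ be an order unit space.

1. (Kadison) $v\ge0$ if and only if $s(v)\ge0$ for all $s\in S(V)$. Consequently $\|v\|=\sup_{s\in S(V)}|s(v)|$.
2. Every bounded functional $\ell$ on $V$ is $\ell=\alpha s-\beta t$ with $s,t\in S(V)$, $\alpha,\beta\ge0$, $\alpha+\beta=\|\ell\|$.
3. If $V_0\subseteq V$ is a closed subspace with $1\in V_0$ and $x\in V\setminus V_0$, there are states $s,t$ of $V$ that agree on $V_0$ with $s(x)\ne t(x)$.

*Proof.* (1) The cone $V_+$ is closed: if $v_n\to v$ with $v_n\ge0$, then $-v\le\epsilon1$ for every $\epsilon>0$, so $v\ge0$. If $v\notin V_+$, Hahn–Banach gives a bounded $\ell$ and $c\in\mathbb R$ with $\ell(v)<c\le\ell(w)$ for $w\in V_+$. As $V_+$ is a cone, $\ell\ge0$ on $V_+$ and $c\le0$, so $\ell(v)<0$. As $|\ell(w)|\le\|w\|\ell(1)$, we have $\ell(1)>0$, and $\ell/\ell(1)$ is a state that is negative at $v$. The converse is clear. Now $-\lambda1\le v\le\lambda1$ holds if and only if $|s(v)|\le\lambda$ for all $s$. (States exist: if $-1\ge0$ then $1=0$ and $V=0$, so $-1\notin V_+$.)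

(2) Scale so that $\|\ell\|=1$ (for $\ell=0$ take $\alpha=\beta=0$). $S(V)$ is convex and weak\*-compact, so $K=\mathrm{conv}(S(V)\cup -S(V))$ is weak\*-compact and convex. If $\ell\notin K$, some $v$ has $\ell(v)>\sup_{k\in K}k(v)=\|v\|$, which contradicts $\|\ell\|=1$. So $\ell=\lambda s-(1-\lambda)t$ for some $s,t\in S(V)$, $\lambda\in[0,1]$.

(3) Take a bounded $\ell$ with $\ell|_{V_0}=0$, $\ell(x)\neq0$, and write $\ell=\alpha s-\beta t$. From $\ell(1)=0$ we get $\alpha=\beta$, which is positive as $\ell\ne0$. So $s-t=\ell/\alpha$. $\square$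

## 3. Operator systems, universal $C^*$-algebras, and the comparison functor

**Definition (operator system, UCP).** An *operator system* here is a closed unital self-adjoint subspace $V$ of a $C^*$-algebra $C$, together with its matrix order: a matrix in $M_n(V)$ is positive if it is positive in $M_n(C)$. The space $\{0\}$ is allowed. A linear map is *completely positive* if all its matrix amplifications are positive, and *UCP* if it is also unital.

*Examples.* MIU-maps and their restrictions are UCP. States are UCP: if $[x_{ij}]\ge0$, then $\sum\bar\lambda_i\lambda_js(x_{ij})=s\big(\sum\bar\lambda_i\lambda_jx_{ij}\big)\ge0$. Transposition on $M_2$ is not: $\sum e_{ij}\otimes e_{ij}$ is positive, but its image $\sum e_{ij}\otimes e_{ji}$ is the flip of $\mathbb C^2\otimes\mathbb C^2$, which has eigenvalue $-1$.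

For an operator system $V$, $V_{sa}$ is a Banach order unit space. We recall Arveson's extension theorem: a UCP map from an operator system $V\subseteq C$ to $\mathcal B(H)$ extends to a UCP map $C\to\mathcal B(H)$.

**Definition (universal $C^*$-algebra).** $C^*_u(V)\supseteq V$ (Kirchberg–Wassermann, J. Funct. Anal. 1998) is generated by a completely order isomorphic copy of $V$, and every UCP map $V\to B$ to a $C^*$-algebra extends uniquely to an MIU-map $C^*_u(V)\to B$.

*Example.* $C^*_u(\mathbb C^2)=C[0,1]$ via $e_1\mapsto t$, $e_2\mapsto1-t$. A matrix $a_1\otimes t+a_2\otimes(1-t)$ is positive if and only if $a_1,a_2\ge0$ (evaluate at $1$ and $0$), so this is a complete order embedding. A UCP map $\mathbb C^2\to B$ is the choice of an effect $b$, since $a_1\otimes b+a_2\otimes(1-b)\ge0$ whenever $a_1,a_2\geq 0$.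

**Definition (positively stable).** $V$ is *positively stable* if for all $C^*$-algebras $B,D$, every UCP $\varphi\colon V\to B$ and every PU $\omega\colon B\to D$, the map $\omega\varphi$ is completely positive.

*Examples.* $\mathbb C^2$ is positively stable, since every positive map out of it is completely positive. $M_2$ is not: take $\varphi=\mathrm{id}$ and $\omega$ the transposition.

**Definition (OMAX).** For a Banach order unit space $W$, $\mathrm{OMAX}(W)$ is the maximal operator system structure on $W+iW$ (Paulsen–Todorov–Tomforde, Proc. London Math. Soc. 2011). Its underlying order is that of $W$, and every positive unital map from it to an operator system is UCP.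

*Example.* $\mathrm{OMAX}(\mathbb R^2)=\mathbb C^2$, by the last remark on $\mathbb C^2$.

$\mathrm{OMAX}(W)$ is norm-complete: on $W$ the norm is the order unit norm, and a Cauchy sequence in $W+iW$ has Cauchy real and imaginary parts. By definition,
$$\mathrm{UCP}(\mathrm{OMAX}(W),V)=\mathbf{BOUS}(W,V_{sa})\quad\text{for every operator system }V.\tag{4}$$

Put $F'W=C^*_u(\mathrm{OMAX}(W))$. Then
$$\mathrm{MIU}(F'W,B)\cong\mathrm{UCP}(\mathrm{OMAX}(W),B)=\mathbf{BOUS}(W,B_{sa}),$$
so $F'$ is left adjoint to $R\colon\mathbf C^*_{\rm MIU}\to\mathbf{BOUS}$, $B\mapsto B_{sa}$, with unit $\eta'_W$ the inclusion $W\subseteq(F'W)_{sa}$. This adjunction induces the comonad $FU$ again. Indeed, for a $C^*$-algebra $A$ both $FA$ and $F'(A_{sa})$ represent $B\mapsto\mathbf{BOUS}(A_{sa},B_{sa})=\mathrm{PU}(A,B)$, so there is an isomorphism between them that carries $\eta'_{A_{sa}}$ to $\eta_A$, and we identify them. For an MIU-map $f\colon A\to B$, both $F'R(f)$ and $FU(f)$ are the MIU-map with $\eta_A(x)\mapsto\eta_B(f(x))$; both counits are the MIU-map with $\eta_A(x)\mapsto x$;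 both comultiplications are the MIU-map with $\eta_A(x)\mapsto\eta_{FUA}(\eta_A(x))$.

**Definition (comparison functor).** The *comparison functor* $\mathbf{BOUS}\to\mathcal{EM}(FU)$ sends $W$ to $(F'W,F'(\eta'_W))$ and a map $h$ to $F'(h)$. Here $F'(\eta'_W)$ is the MIU-map with $w\mapsto\eta_{F'W}(w)$ for $w\in W$, by naturality of $\eta'$.

*Example.* $W=\mathbb R^2$ gives $C[0,1]$ with $t\mapsto\eta_{C[0,1]}(t)$, the coalgebra of Section 1.

## 4. Is $\mathcal{EM}(FU)$ isomorphic to $\mathbf{BOUS}$?

The category $(\mathbf C^*_{\rm PU})^{\rm op}$ is isomorphic to the Kleisli category of the monad on $(\mathbf C^*_{\rm MIU})^{\rm op}$ that corresponds to $FU$. So $\mathbf C^*_{\rm PU}$ sits inside $\mathcal{EM}(FU)$ as the cofree coalgebras, and it also sits inside $\mathbf{BOUS}$ as a full subcategory. Both are larger categories of "things that positive maps can be defined on". Are they the same? The problem, from Abraham Westerbaan, "Quantum Programs as Kleisli Maps", arXiv:1501.01020 (2015), asks to determine whether $\mathcal{EM}(FU)\cong\mathbf{BOUS}$.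

The answer is no, and we can say exactly what $\mathcal{EM}(FU)$ is.

**Theorem A.** $\mathcal{EM}(FU)$ is not equivalent (in particular not isomorphic) to $\mathbf{BOUS}$.

**Theorem B.** $(A,a)\mapsto V_A:=\{x\in A: a(x)=\eta_A(x)\}$ is an equivalence from $\mathcal{EM}(FU)$ to the category of positively stable operator systems and UCP maps. Its inverse sends $V$ to $C^*_u(V)$ with the coalgebra structure extending $\eta|_V$.

**Theorem C.** Under this equivalence the comparison functor $\mathbf{BOUS}\to\mathcal{EM}(FU)$ is $W\mapsto\mathrm{OMAX}(W)$. It is fully faithful, has right adjoint $(A,a)\mapsto(V_A)_{sa}$, and is not essentially surjective. Its essential image consists of those coalgebras for which every positive unital map from $V_A$ to a $C^*$-algebra is completely positive.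

So $\mathbf{BOUS}$ is a proper full coreflective subcategory of $\mathcal{EM}(FU)$. Note that Theorem A excludes every functor, not only the comparison functor.

## 5. The coalgebras on $\mathbb C$, $C[0,1]$ and $\mathbb C^2$ by hand

Let $(A,a)$ be a coalgebra. For a PU-map $\psi\colon A\to B$ define
$$\psi^\sharp:=\bar\psi\,a\colon A\to B,$$
an MIU-map. So a coalgebra structure turns every PU-map out of $A$ into an MIU-map. For $x\in V_A$ we have $\psi^\sharp(x)=\bar\psi\eta_A(x)=\psi(x)$: on $V_A$ nothing changes. Two rules are immediate.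

* (N) If $\rho$ is MIU, then $(\rho\psi)^\sharp=\rho\,\psi^\sharp$, because $\overline{\rho\psi}=\rho\bar\psi$.
* (R) If $\rho\colon A\to B$ is MIU, then $\rho^\sharp=\rho$, because $\bar\rho=\rho\varepsilon_A$ and $\varepsilon_Aa=\mathrm{id}$.

**The algebra $\mathbb C$.** $FU\mathbb C=\mathbb C$, there is one coalgebra structure, and $V_{\mathbb C}=\mathbb C$. It corresponds to $W=\mathbb R$.

**The algebra $C[0,1]$ with $a(t)=\eta(t)$.** For a state $\varphi$, $\varphi^\sharp$ is a character with $\varphi^\sharp(t)=\varphi(t)$, so $\varphi^\sharp$ is evaluation at the mean $\varphi(t)$. If $x\in V_A$, then $\varphi(x)=x(\varphi(t))$ for all states $\varphi$; with $\varphi=\lambda\,\mathrm{ev}_r+(1-\lambda)\mathrm{ev}_s$ this says that $x$ is affine. Conversely $1,t\in V_A$. So $V_A=\mathrm{span}\{1,t\}$, which is $\mathbb C^2=\mathrm{OMAX}(\mathbb R^2)$: the coalgebra remembers its order unit space.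

**The algebra $\mathbb C^2$.** It carries no coalgebra structure. Let $\Psi\colon\mathbb C^2\to C[0,1]$ be the PU-map $\Psi(x)(\lambda)=\lambda x_1+(1-\lambda)x_2$. Then $\Psi^\sharp(e_1)$ is a projection in $C[0,1]$, hence $0$ or $1$. But by (N) and (R), evaluating $\Psi^\sharp$ at $\lambda=1$ and $\lambda=0$ gives the two coordinate characters, so $\Psi^\sharp(e_1)$ has value $1$ at $1$ and $0$ at $0$, a contradiction.

## 6. Extending positive maps from $V_A$ to $A$

The examples suggest a proof of "yes": show that every coalgebra $(A,a)$ comes from $W=(V_A)_{sa}$, which is a closed unital subspace of $A_{sa}$ and therefore a Banach order unit space. By the universal property of $F'W$, we would need that every positive unital $\varphi\colon W\to B_{sa}$ extends to a unique MIU-map $A\to B$.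

For existence it is enough to extend $\varphi$ to a PU-map $\psi\colon A\to B$, because then $\psi^\sharp$ is MIU and agrees with $\varphi$ on $V_A$. For $B=\mathbb C$ this works: take a norm-preserving Hahn–Banach extension $\ell$ of the state $\varphi$. It has $\|\ell\|=\ell(1)=1$; if $w\ge0$ and $r=\|w\|$, then $\|r1-w\|\le r$, so $r-\ell(w)\le r$ and $\ell(w)\ge0$.

For $B=M_2$ the argument stops. Hahn–Banach does not extend positive matrix-valued maps, and Arveson's theorem asks for complete positivity, which a positive map on $W$ need not have. Section 15 shows that the obstruction is real: for the coalgebra $(A,a)$ of Section 8 there is a positive unital $(V_A)_{sa}\to (M_2)_{sa}$ without a PU-extension to $A$.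

What should such an example look like? It must be defined by conditions on elements of $B$ that every PU-map $B\to D$ preserves (otherwise we get no coalgebra), and yet the conditions must say more than positivity of linear combinations. The idea is an existential quantifier: ask of two effects $p,q$ that there *exist* some $g$ with certain inequalities, and then take the algebra generated by $p,q$ *without* $g$. A PU-map carries witnesses to witnesses. The danger is that the universal witness lies outside the algebra generated by $p$ and $q$, where a PU-map defined on that algebra cannot reach it. The lemma of the next section removes this danger: a witness in a larger algebra forces approximate witnesses in the smaller one.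

## 7. An interpolation lemma and compatible pairs

**Lemma 3.** Let $B\subseteq\mathcal B(H)$ be a unital $C^*$-subalgebra and $p,q\in B_{sa}$. Put $x_1=0$, $x_2=p+q-1$, $y_1=p$, $y_2=q$. If there is $g\in\mathcal B(H)_{sa}$ with $x_i\le g\le y_j$ for all $i,j$, then for every $\epsilon>0$ there is $g_\epsilon\in B_{sa}$ with $x_i-\epsilon\le g_\epsilon\le y_j+\epsilon$ for all $i,j$.

*Proof.* We may assume $B\ne0$.

**Step 1.** This step proves the inequality that the dual problem needs. Let $f_1,f_2,h_1,h_2$ be positive functionals on $B$ with $f_1+f_2=h_1+h_2=:f\ne0$. We claim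
$$\sum_i f_i(x_i)\le\sum_jh_j(y_j).\tag{5}$$
If all four functionals extended to positive functionals on $\mathcal B(H)$ with the two sums still equal, we could insert $g$. Separate Hahn–Banach extensions do not keep the sums equal, so we extend all four through one map.

Let $(\pi,K_0,\xi)$ be the GNS triple of $f$, so $f=\langle\pi(\cdot)\xi,\xi\rangle$. Since $0\le f_1\le f$ and $0\le h_1\le f$, there are (the standard Radon–Nikodym theorem for GNS representations) operators $S,T\in\pi(B)'$ with $0\le S,T\le1$, $f_1(b)=\langle\pi(b)S\xi,\xi\rangle$, $h_1(b)=\langle\pi(b)T\xi,\xi\rangle$. Next replace $S,T$ by projections. On $K=K_0\oplus K_0$ put $\sigma=\pi\oplus\pi$, $\zeta=\xi\oplus0$ and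
$$P=\begin{pmatrix}S&(S-S^2)^{1/2}\\(S-S^2)^{1/2}&1-S\end{pmatrix},\qquad Q=\begin{pmatrix}T&(T-T^2)^{1/2}\\(T-T^2)^{1/2}&1-T\end{pmatrix}.$$
They are self-adjoint, and multiplying out gives $P^2=P$: the diagonal entries are $S^2+(S-S^2)=S$ and $(S-S^2)+(1-S)^2=1-S$, and the off-diagonal entries are $(S-S^2)^{1/2}(S+1-S)$. The same holds for $Q$. All entries lie in $\pi(B)'$, so $P,Q$ commute with $\sigma(B)$. Since $P\zeta=S\xi\oplus(S-S^2)^{1/2}\xi$ and $\zeta=\xi\oplus0$,
$$f_1=\langle\sigma(\cdot)P\zeta,\zeta\rangle,\quad f_2=f-f_1=\langle\sigma(\cdot)(1-P)\zeta,\zeta\rangle,$$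
and likewise $h_1=\langle\sigma(\cdot)Q\zeta,\zeta\rangle$, $h_2=\langle\sigma(\cdot)(1-Q)\zeta,\zeta\rangle$.

By Arveson's theorem, $\sigma$ extends to a UCP map $\Theta\colon\mathcal B(H)\to\mathcal B(K)$. Its values need not commute with $P,Q$, so we average. Let $\Gamma$ be the group generated by the self-adjoint unitaries $2P-1$ and $2Q-1$. It is a quotient of the infinite dihedral group, hence amenable as a discrete group; let $m$ be a left-invariant mean on it. Define $E\colon\mathcal B(K)\to\mathcal B(K)$ by
$$\langle E(z)\alpha,\beta\rangle=m\big(u\mapsto\langle uzu^*\alpha,\beta\rangle\big).$$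
$E$ is positive and unital, and fixes every $z$ that commutes with $\Gamma$. For $v\in\Gamma$, $\langle vE(z)v^*\alpha,\beta\rangle=m(u\mapsto\langle (vu)z(vu)^*\alpha,\beta\rangle)=\langle E(z)\alpha,\beta\rangle$, so $E$ has values in $\Gamma'=\{P,Q\}'$. Therefore $\Theta'=E\Theta\colon\mathcal B(H)\to\{P,Q\}'$ is positive and unital, and it extends $\sigma$, because $\sigma(B)\subseteq\{P,Q\}'$.

Put
$$\tilde f_1=\langle\Theta'(\cdot)P\zeta,\zeta\rangle,\ \tilde f_2=\langle\Theta'(\cdot)(1-P)\zeta,\zeta\rangle,\ \tilde h_1=\langle\Theta'(\cdot)Q\zeta,\zeta\rangle,\ \tilde h_2=\langle\Theta'(\cdot)(1-Q)\zeta,\zeta\rangle .$$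
These functionals on $\mathcal B(H)$ extend $f_1,f_2,h_1,h_2$. They are positive: for $z\ge0$, $\Theta'(z)\geq 0$ commutes with $P$, so $\tilde f_1(z)=\langle\Theta'(z)P\zeta,P\zeta\rangle\ge0$, and similarly for the others. And $\tilde f_1+\tilde f_2=\langle\Theta'(\cdot)\zeta,\zeta\rangle=\tilde h_1+\tilde h_2$. Hence
$$\sum f_i(x_i)\le(\tilde f_1+\tilde f_2)(g)=(\tilde h_1+\tilde h_2)(g)\le\sum h_j(y_j).$$

**Step 2.** This step finds $g_\epsilon$ by separation. Let $C=\{(g'-x_1,\,g'-x_2,\,y_1-g',\,y_2-g'):g'\in B_{sa}\}$, an affine subspace of $B_{sa}^4$, and let $O$ be the open convex set of all $(b_k)\in B_{sa}^4$ such that every $b_k+\epsilon$ is positive and invertible. A point of $C\cap O$ gives the desired $g_\epsilon$.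

Suppose $C\cap O=\emptyset$. Then Hahn–Banach gives a nonzero bounded functional $\Lambda=(f_1,f_2,h_1,h_2)$ on $B_{sa}^4$ and $c\in\mathbb R$ with $\Lambda\le c$ on $C$ and $\Lambda\ge c$ on $O$. Since $O+B_+^4\subseteq O$ and $\Lambda$ is bounded below on $O$, all four functionals are positive. On $C$ we have $\Lambda=(f_1+f_2-h_1-h_2)(g')+\sum h_j(y_j)-\sum f_i(x_i)$, which is bounded above over all $g'\in B_{sa}$, so $f_1+f_2=h_1+h_2$. This sum is nonzero, because positive functionals with zero sum are zero and $\Lambda\ne0$. For $0<\epsilon'<\epsilon$ the point $(-\epsilon'1,\dots,-\epsilon'1)$ is in $O$; letting $\epsilon'\uparrow\epsilon$ gives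
$$c\le-\epsilon\Big(\sum f_i(1)+\sum h_j(1)\Big)<0.$$
But on $C$, $\Lambda=\sum h_j(y_j)-\sum f_i(x_i)\ge0$ by (5), while $\Lambda\le c<0$ there. This is a contradiction. $\square$

**Definition (compatible pairs).** $(p,q)\in B_{sa}^2$ is *compatible in $B$* if for every $\epsilon>0$ there is $g\in B_{sa}$ with
$$-\epsilon\le g,\qquad p+q-1-\epsilon\le g,\qquad g\le p+\epsilon,\qquad g\le q+\epsilon .$$
$\mathrm{Comp}(B)$ is the set of these pairs. Then $p,q$ are effects: $-\epsilon\le g\le p+\epsilon$ gives $p\ge-2\epsilon$, and $p+q-1-\epsilon\le g\le q+\epsilon$ gives $p\le1+2\epsilon$; the same holds for $q$.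

*Example.* Commuting effects are compatible, with $g=pq$: the inequality $p+q-1\le pq$ says $(1-p)(1-q)\ge0$.

**Lemma 4.**

* (a) If $\omega\colon B\to D$ is PU and $(p,q)\in\mathrm{Comp}(B)$, then $(\omega(p),\omega(q))\in\mathrm{Comp}(D)$.
* (b) If $B\subseteq\mathcal B(H)$ unitally and $(p,q)\in\mathrm{Comp}(B)$, there is $g\in\mathcal B(H)$ with $0\le g$, $p+q-1\le g$, $g\le p$, $g\le q$.
* (c) If $B\subseteq C$ is a unital $C^*$-subalgebra, $p,q\in B$ and $(p,q)\in\mathrm{Comp}(C)$, then $(p,q)\in\mathrm{Comp}(B)$.
* (d) $\mathrm{Comp}(\mathbb C)=[0,1]^2$.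
* (e) Two distinct non-orthogonal rank-one projections $p,q\in M_2$ are not compatible in $M_2$.

*Proof.* (a) Apply $\omega$ to the witnesses $g$. (b) The witnesses $g_\epsilon$ satisfy $-\epsilon\le g_\epsilon\le1+\epsilon$, so they are bounded as $\epsilon\downarrow0$; a weak\* cluster point satisfies the exact inequalities, since $\mathcal B(H)_+$ is weak\*-closed. (c) Represent $C\subseteq\mathcal B(H)$ faithfully and unitally. By (b) for $C$ there is an exact $g\in\mathcal B(H)$, and Lemma 3 for $B$ gives approximate witnesses in $B$. (d) For $s,t\in[0,1]$ take $g=\max(0,s+t-1)\le\min(s,t)$. (e) Suppose they were compatible. By (b) with $M_2=\mathcal B(\mathbb C^2)$ there is an exact $g\in M_2$. From $0\le g\le p$ we see that $g$ vanishes on $\ker p$, so $g=pgp$ is a multiple of $p$; likewise it is a multiple of $q$. As $p\ne q$, $g=0$. Then $p+q-1\le0$, so $qpq\le q(1-q)q=0$, hence $(pq)^*(pq)=0$ and $pq=0$, a contradiction. $\square$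

Items (d) and (e) contain the point of the construction: scalars cannot tell compatible pairs of effects from arbitrary pairs, and $M_2$ can.

## 8. The universal algebras of compatible pairs and of all pairs of effects

**Step 1: the algebra $A$.** This step builds an algebra that represents $\mathrm{Comp}$. Let $\eta\colon\mathbb C^4\to G:=F(\mathbb C^4)$ be the universal PU-map, $p_0=\eta(e_1+e_2)$, $q_0=\eta(e_1+e_3)$, and let $A\subseteq G$ be the $C^*$-subalgebra generated by $1,p_0,q_0$. Put $g=\eta(e_1)$. Then $0\le g\le p_0,q_0$, and $p_0+q_0-1=\eta(e_1-e_4)\le g$. So $(p_0,q_0)\in\mathrm{Comp}(G)$, and by Lemma 4(c)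
$$(p_0,q_0)\in\mathrm{Comp}(A).$$
This is where Lemma 3 is needed: we do not know that $g$ lies in $A$.

**Lemma 5.** For every $B$, $\rho\mapsto(\rho(p_0),\rho(q_0))$ is a bijection $\mathrm{MIU}(A,B)\to\mathrm{Comp}(B)$.

*Proof.* It is well defined by Lemma 4(a), and injective because $p_0,q_0$ generate $A$. For surjectivity let $(p,q)\in\mathrm{Comp}(B)$ and $B\subseteq\mathcal B(H)$ unitally, and take $g$ from Lemma 4(b). The elements $g$, $p-g$, $q-g$, $1-p-q+g$ are positive with sum $1$, so sending $e_1,e_2,e_3,e_4$ to them defines a PU-map $\mathbb C^4\to\mathcal B(H)$. It induces an MIU-map $G\to\mathcal B(H)$ with $p_0\mapsto p$, $q_0\mapsto q$. The restriction to $A$ has range in $C^*(1,p,q)\subseteq B$. $\square$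

**Step 2: $A$ is a coalgebra.** By Lemma 4(a) for the PU-map $\eta_A$, $(\eta_A(p_0),\eta_A(q_0))\in\mathrm{Comp}(FUA)$. By Lemma 5 there is a unique MIU-map $a\colon A\to FUA$ with $a(p_0)=\eta_A(p_0)$, $a(q_0)=\eta_A(q_0)$. By Lemma 1 with $\mathcal G=\{p_0,q_0\}$, $(A,a)$ is a coalgebra.

**Step 3: the coalgebra $E$.** This step builds the analogue for all pairs of effects. Let $E$ be the coproduct in $\mathbf C^*_{\rm MIU}$ (the unital full free product) of two copies of $C[0,1]$, with canonical generators $p_1,q_1$. Then $\mathrm{MIU}(E,B)$ corresponds bijectively to pairs of effects of $B$. PU-maps preserve effects, so there is an MIU-map $e\colon E\to FUE$ with $e(p_1)=\eta_E(p_1)$, $e(q_1)=\eta_E(q_1)$, and $(E,e)$ is a coalgebra by Lemma 1.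

**Step 4: the morphism $\pi$.** Let $\pi\colon E\to A$ be the MIU-map with $p_1\mapsto p_0$, $q_1\mapsto q_0$. By Lemma 1(2), $\pi\colon(E,e)\to(A,a)$ is a coalgebra morphism.

*Remark.* $(E,e)$ comes from $\mathbf{BOUS}$. By Section 2, pairs of effects of $B$ are positive unital maps $\mathrm{Aff}([0,1]^2)\to B_{sa}$, so $E\cong F'(\mathrm{Aff}([0,1]^2))$ with the coordinate functions going to $p_1,q_1$, and both coalgebra structures send these to $\eta_E(p_1),\eta_E(q_1)$.

## 9. A categorical property of $\mathbf{BOUS}$ that fails in $\mathcal{EM}(FU)$: proof of Theorem A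

To exclude all equivalences we need a property stated in purely categorical terms. For a category with initial object $I$ consider:

**Property (P).** Every morphism $f$ for which $\mathrm{Hom}(f,I)$ is a bijection is an isomorphism.

An equivalence $\Phi$ sends $I$ to an initial object, $\mathrm{Hom}(f,I)$ is bijective if and only if $\mathrm{Hom}(\Phi f,\Phi I)$ is, and $f$ is an isomorphism if and only if $\Phi f$ is. So if one of two equivalent categories has (P), both do.

**Step 1: $\mathbf{BOUS}$ satisfies (P).** The idea is that states see everything in an order unit space. The initial object is $\mathbb R$, and $\mathrm{Hom}(V,\mathbb R)=S(V)$. Let $f\colon V\to W$ be such that $f^*\colon S(W)\to S(V)$, $t\mapsto tf$, is bijective. If $V=0$ or $W=0$, then both state spaces are empty, so $V=W=0$ by Lemma 2. Otherwise suppose $f(v)\ge0$. Every $s\in S(V)$ is $tf$ with $t\in S(W)$, so $s(v)=t(f(v))\ge0$; by Lemma 2(1), $v\ge0$. Hence $f$ is an order embedding, so it is isometric (the norm is defined by order and unit), and $f(V)$ is complete, hence closed in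 $W$. It contains $1$. If there were $w\in W\setminus f(V)$, Lemma 2(3) would give states $s\ne t$ of $W$ that agree on $f(V)$, that is, $f^*s=f^*t$, contrary to injectivity. So $f$ is a bijection whose inverse is positive: an isomorphism.

**Step 2: the initial coalgebra, and what maps into it are.** $\mathbb C$ is initial in $\mathbf C^*_{\rm MIU}$. With the unique map $!\colon\mathbb C\to FU\mathbb C$ it is a coalgebra, since (2) compares maps out of $\mathbb C$, and for the same reason it is the initial coalgebra $I$. Since there is exactly one PU-map $\mathbb C\to B$ for each $B$, $FU\mathbb C$ is initial in $\mathbf C^*_{\rm MIU}$, so $\varepsilon_{\mathbb C}\colon FU\mathbb C\to\mathbb C$ is an isomorphism. Let $(A',a')$ be a coalgebra and $\chi\colon A'\to\mathbb C$ an MIU-map. Then $\chi$ is a coalgebra morphism to $I$: by naturality of $\varepsilon$,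
$$\varepsilon_{\mathbb C}\,FU(\chi)\,a'=\chi\,\varepsilon_{A'}\,a'=\chi=\varepsilon_{\mathbb C}\,!\,\chi,$$
and $\varepsilon_{\mathbb C}$ is injective. So $\mathrm{Hom}((A',a'),I)=\mathrm{MIU}(A',\mathbb C)$.

**Step 3: $\mathcal{EM}(FU)$ fails (P).** We test $\pi\colon(E,e)\to(A,a)$. Evaluation at the generators gives
$$\mathrm{Hom}((E,e),I)\cong[0,1]^2,\qquad \mathrm{Hom}((A,a),I)\cong\mathrm{Comp}(\mathbb C)=[0,1]^2,$$
by Step 2, Lemma 5 and Lemma 4(d). Since $(\chi\pi(p_1),\chi\pi(q_1))=(\chi(p_0),\chi(q_0))$, $\mathrm{Hom}(\pi,I)$ becomes the identity of $[0,1]^2$, so it is bijective.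

But $\pi$ is not an isomorphism. If it were, $\pi$ would be an isomorphism of $C^*$-algebras. Let $p,q\in M_2$ be distinct non-orthogonal rank-one projections and $\rho\colon E\to M_2$ the MIU-map with $p_1\mapsto p$, $q_1\mapsto q$. Then $\rho\pi^{-1}\colon A\to M_2$ sends $(p_0,q_0)$ to $(p,q)$, so $(p,q)\in\mathrm{Comp}(M_2)$ by Lemma 5, contradicting Lemma 4(e).

So $\mathbf{BOUS}$ has (P) and $\mathcal{EM}(FU)$ does not. This proves Theorem A. $\blacksquare$

## 10. The relation $\psi\sim\psi'$ on PU-maps out of a coalgebra

We turn to Theorem B. Let $(A,a)$ be a coalgebra with $A\ne0$. (If $A=0$, then $V_A=0$ and all statements below are trivial.) The goal of Sections 10–12 is that $V_A$ generates $A$ and determines MIU-maps. Everything is deduced from the operation $\psi\mapsto\psi^\sharp$.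

**Step 1: the third rule.** This is where the second coalgebra law enters. For PU $\psi\colon A\to B$ and PU $\omega\colon B\to D$:

* (C) $(\omega\psi^\sharp)^\sharp=(\omega\psi)^\sharp$.

Put $\phi=\omega\bar\psi\colon FUA\to D$, a PU-map, and let $\bar\phi\colon FUFUA\to D$ be the MIU-map with $\bar\phi\,\eta_{FUA}=\phi$. By (1), $\bar\phi F(a)\eta_A=\bar\phi\eta_{FUA}a=\phi a$, so $\bar\phi F(a)=\overline{\phi a}$; in the same way $\bar\phi F(\eta_A)=\overline{\phi\eta_A}$. Applying $\bar\phi$ to $F(a)a=F(\eta_A)a$ gives $(\phi a)^\sharp=(\phi\eta_A)^\sharp$. Now $\phi a=\omega\bar\psi a=\omega\psi^\sharp$ and $\phi\eta_A=\omega\psi$.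

**Step 2: the relation.** Write $\psi\sim\psi'$ if $\psi^\sharp=\psi'^\sharp$. This step shows that $\sim$ is stable under the operations we need. By (R), $(\psi^\sharp)^\sharp=\psi^\sharp$, so $\psi\sim\psi^\sharp$. If $\psi\sim\psi'$ and $\omega$ is PU, then $(\omega\psi)^\sharp=(\omega\psi^\sharp)^\sharp=(\omega\psi'^\sharp)^\sharp=(\omega\psi')^\sharp$ by (C), so $\omega\psi\sim\omega\psi'$. By (N) for the coordinate projections, $(\psi_1,\psi_2)^\sharp=(\psi_1^\sharp,\psi_2^\sharp)$ for the map into $B\oplus B$. Composing with the PU-map $B\oplus B\to B$, $(b,b')\mapsto\lambda b+(1-\lambda)b'$, we see that $\sim$ is convex: if $\psi_i\sim\psi_i'$ then $\lambda\psi_1+(1-\lambda)\psi_2\sim\lambda\psi_1'+(1-\lambda)\psi'_2$.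

*Example.* For $C[0,1]$ with $a(t)=\eta(t)$, Section 5 shows that states satisfy $\varphi\sim\varphi'$ exactly when $\varphi(t)=\varphi'(t)$.

**Step 3: $V_A$ via states.** This step reduces membership in $V_A$ to scalar conditions. $V_A$ is a closed unital self-adjoint subspace of $A$; put $V=(V_A)_{sa}$, so $V_A=V+iV$. Since $\overline{\eta_A}=\mathrm{id}$, we have $\eta_A^\sharp=a$; together with Section 5 this gives $V=\{x\in A_{sa}:\psi^\sharp(x)=\psi(x)\text{ for all PU }\psi\}$. In fact
$$V=\{x\in A_{sa}:\varphi^\sharp(x)=\varphi(x)\text{ for all states }\varphi\text{ of }A\}.\tag{6}$$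
Let $x$ be in the right side, $\psi\colon A\to B$ PU, and $\omega$ a state of $B$. Both $\omega\psi^\sharp$ and $\omega\psi$ are states of $A$, so
$$\omega\psi^\sharp(x)=(\omega\psi^\sharp)^\sharp(x)=(\omega\psi)^\sharp(x)=\omega\psi(x),$$
using (C) in the middle. States of $B$ separate points, so $\psi^\sharp(x)=\psi(x)$.

## 11. Matrix-valued maps that agree on $V$ are equivalent

Maps that are $\sim$-equivalent agree on $V$. We need the converse for maps into matrices, and prove it by duality: the differences $\psi-\psi'$ with $\psi\sim\psi'$ span a weak\*-closed space whose pre-annihilator comes from $V$.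

Fix $n\ge2$. Let $P_n=\mathrm{PU}(A,M_n)$, and let $L$ be the space of bounded real-linear maps $A_{sa}\to(M_n)_{sa}$. Choosing a basis of $(M_n)_{sa}$, $X=A_{sa}\otimes(M_n)_{sa}\cong A_{sa}^{n^2}$ is a Banach space, and $L$ is its dual via $\langle T,x\otimes t\rangle=\mathrm{tr}(t\,T(x))$. Weak\* convergence $T_i\to T$ means $T_i(x)\to T(x)$ for each $x$. Hence $P_n$ (restricting PU-maps to $A_{sa}$) is convex and weak\*-compact: PU-maps satisfy $\|T(x)\|\le\|x\|$ on $A_{sa}$, and positivity and unitality are closed conditions. It is nonempty as $A\ne0$.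

**Step 1: $\sim$ is closed in $P_n\times P_n$.** We show that $\psi\mapsto\psi^\sharp(x)$ is continuous. Let $\Psi\colon A\to C(P_n,M_n)$, $\Psi(x)(\psi)=\psi(x)$. This is a PU-map, and $\psi=\mathrm{ev}_\psi\Psi$ with $\mathrm{ev}_\psi$ MIU. By (N), $\psi^\sharp(x)=\Psi^\sharp(x)(\psi)$, which is continuous in $\psi$.

**Step 2: cancellation.** Only the difference of two maps, up to a positive factor, matters for $\sim$: if $\psi\sim\psi'$ and $\theta,\theta'$ are in $P_n$, and $\kappa(\theta-\theta')=s(\psi-\psi')$ with $\kappa,s>0$, then $\theta\sim\theta'$.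

Put $\lambda=s/(s+\kappa)\in(0,1)$, $c=\psi'$, and for $\mu\in[0,1]$ put $x_\mu=\mu c+(1-\mu)\theta$, $y_\mu=\mu c+(1-\mu)\theta'$. The hypothesis says $(1-\lambda)(\theta-\theta')=\lambda(\psi-\psi')$, so $x_\lambda=\lambda\psi+(1-\lambda)\theta'\sim\lambda\psi'+(1-\lambda)\theta'=y_\lambda$ by convexity.

Now we shrink $\lambda$. Suppose $x_\lambda\sim y_\lambda$ for some $\lambda\in(0,1)$, and let $t=1/(2-\lambda)$, so $1-t=t(1-\lambda)$. Then
$$x_{t\lambda}=tx_\lambda+(1-t)\theta\ \sim\ ty_\lambda+(1-t)\theta=tx_\lambda+(1-t)\theta'\ \sim\ ty_\lambda+(1-t)\theta'=y_{t\lambda}.$$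
The first and last equalities hold because $t(1-\lambda)+(1-t)=1-t\lambda$; in the middle, both sides equal $t\lambda c+t(1-\lambda)\theta+t(1-\lambda)\theta'$. So $x_{\lambda'}\sim y_{\lambda'}$ for $\lambda'=\lambda/(2-\lambda)$. As $\frac1{\lambda'}-1=2\big(\frac1\lambda-1\big)$, iteration makes $\lambda\to0$, where $x_\lambda\to\theta$ and $y_\lambda\to\theta'$. By Step 1, $\theta\sim\theta'$.

**Step 3: decomposition.** This step writes maps that kill $1$ as differences of PU-maps with a uniform factor. For every bounded set in $L$ there is $\kappa>0$ such that each $T$ in it with $T(1)=0$ has the form $\kappa(\theta-\theta')$ with $\theta,\theta'\in P_n$.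

Choose a basis $(h_k)$ of $(M_n)_{sa}$ consisting of positive matrices, and write $T=\sum_kf_k(\cdot)h_k$ with bounded functionals $f_k$ whose norms are bounded uniformly on the set. By Lemma 2(2), $f_k=f_k^+-f_k^-$ with $f_k^\pm$ positive and $f_k^+(1)+f_k^-(1)=\|f_k\|$. Put $T_1=\sum f_k^+(\cdot)h_k$ and $T_2=\sum f_k^-(\cdot)h_k$; these are positive, and $T(1)=0$ gives $T_1(1)=T_2(1)=:d$. There is a uniform $\kappa>0$ with $0\le d\le\kappa1$. With any state $\chi$ of $A$ put
$$\theta=\kappa^{-1}\big(T_1+\chi(\cdot)(\kappa-d)\big),\qquad\theta'=\kappa^{-1}\big(T_2+\chi(\cdot)(\kappa-d)\big).$$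
Both are positive and unital, and $\kappa(\theta-\theta')=T$. The same holds with $A$ replaced by $M_n$.

**Step 4: the space of differences is weak\*-closed.** Let $D=\{\psi-\psi':\psi,\psi'\in P_n,\ \psi\sim\psi'\}$. By Step 1 it is the continuous image of a compact set, so it is weak\*-compact; it is convex and symmetric because $\sim$ is. Hence $N=\bigcup_{k\ge1}kD$ is a linear subspace of $L$. Let $\mathrm{Ball}$ be the closed unit ball of $L=X^*$, and $\kappa$ the constant of Step 3 for it. Let $T\in N\cap\mathrm{Ball}$, say $T=k(\psi-\psi')$ with $\psi\sim\psi'$. Then $T(1)=0$, so $T=\kappa(\theta-\theta')$ by Step 3, and $\theta\sim\theta'$ by Step 2. So $T\in\kappa D$, and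
$$N\cap\mathrm{Ball}=\kappa D\cap\mathrm{Ball}$$
is weak\*-compact. By scaling, the intersection of $N$ with every ball is weak\*-compact, so $N$ is weak\*-closed by the Krein–Smulian theorem. Its pre-annihilator is
$$W_n=\{u\in X:\langle\psi,u\rangle=\langle\psi^\sharp,u\rangle\text{ for all }\psi\in P_n\}:$$
an element that annihilates $D$ is in $W_n$ since $\psi\sim\psi^\sharp$, and conversely $\psi\sim\psi'$ gives $\langle\psi,u\rangle=\langle\psi^\sharp,u\rangle=\langle\psi'^\sharp,u\rangle=\langle\psi',u\rangle$ for $u\in W_n$.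

**Step 5: $W_n=V\otimes(M_n)_{sa}$.** This step identifies the pre-annihilator. The inclusion $\supseteq$ holds because $\psi=\psi^\sharp$ on $V$. Let $u=\sum_ix_i\otimes t_i\in W_n$.

First, $W_n$ is stable under trace-adjoints. For PU $\omega\colon M_n\to M_n$ let $\omega^*$ be defined by $\mathrm{tr}(\omega^*(t)y)=\mathrm{tr}(t\,\omega(y))$. Then $\langle\psi,(\mathrm{id}\otimes\omega^*)u\rangle=\langle\omega\psi,u\rangle$, and
$$\langle\omega\psi,u\rangle=\langle(\omega\psi)^\sharp,u\rangle=\langle(\omega\psi^\sharp)^\sharp,u\rangle=\langle\omega\psi^\sharp,u\rangle,$$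
using $u\in W_n$ for $\omega\psi$ and $\omega\psi^\sharp$, and (C). The right side is $\langle\psi^\sharp,(\mathrm{id}\otimes\omega^*)u\rangle$. So $(\mathrm{id}\otimes\omega^*)u\in W_n$. By Step 3 for $M_n$, every real-linear $S$ on $(M_n)_{sa}$ with $S(1)=0$ is a multiple of a difference of PU-maps, so $(\mathrm{id}\otimes S^*)u\in W_n$ as well.

Second, isolate one leg. Take $S(y)=\mathrm{tr}(ty)h$ with $t,h\in(M_n)_{sa}$ and $\mathrm{tr}\,t=0$. Then $S(1)=0$ and $S^*(z)=\mathrm{tr}(zh)t$, so
$$x_h\otimes t\in W_n,\qquad x_h=\sum_i\mathrm{tr}(t_ih)\,x_i\in A_{sa},$$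
for all $h$ and all traceless $t$.

Third, $x:=x_h\in V$. Let $\varphi$ be a state of $A$ and $\chi=\varphi^\sharp$, a character. Put $\psi=\varphi(\cdot)e_{11}+\chi(\cdot)(1-e_{11})\in P_n$. It is the composite of $(\varphi,\chi)\colon A\to\mathbb C\oplus\mathbb C$ with the MIU-map $(\alpha,\beta)\mapsto\alpha e_{11}+\beta(1-e_{11})$. By (N) and (R), $\psi^\sharp=\chi(\cdot)e_{11}+\chi(\cdot)(1-e_{11})=\chi(\cdot)1$. For $t=e_{11}-e_{22}$ (here $n\ge2$ is used), $\langle\psi,x\otimes t\rangle=\varphi(x)-\chi(x)$ and $\langle\psi^\sharp,x\otimes t\rangle=\chi(x)\,\mathrm{tr}\,t=0$. As $x\otimes t\in W_n$, $\varphi(x)=\varphi^\sharp(x)$. This holds for every $\varphi$, so $x\in V$ by (6).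

Finally, let $(h_k)$ be a basis of $(M_n)_{sa}$ and $(h_k')$ the dual basis for the trace pairing. Then $t_i=\sum_k\mathrm{tr}(t_ih_k)h_k'$, so $u=\sum_kx_{h_k}\otimes h_k'\in V\otimes(M_n)_{sa}$.

**Step 6: conclusion.** *If $\psi,\psi'\in P_n$ agree on $V$, then $\psi\sim\psi'$.* Indeed $\psi-\psi'$ annihilates $V\otimes(M_n)_{sa}=W_n$. As $N$ is weak\*-closed with pre-annihilator $W_n$, the bipolar theorem gives $\psi-\psi'\in N$, so $\psi-\psi'=k(\psi_1-\psi_1')$ with $\psi_1\sim\psi'_1$ and $k\ge1$. Step 2 gives $\psi\sim\psi'$.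

## 12. $V$ generates $A$

**Step 1: MIU-maps $f,g\colon A\to B$ that agree on $V$ are equal.** We pass from matrices to general $B$ by finite-rank compressions. Compressions of MIU-maps are only PU, but (N) and (R) recover the original map in the limit.

If $B=0$ there is nothing to prove. Let $B\subseteq\mathcal B(H)$ unitally with $\dim H=\infty$. Let $Q$ range over the finite-rank projections of rank $\ge2$ on $H$, directed by $\le$, and let $c_Q(b)=QbQ|_{QH}\in\mathcal B(QH)$. Let $\mathcal N$ be the set of bounded families $(b_Q)\in\prod_Q\mathcal B(QH)$ such that for some $b\in\mathcal B(H)$, $b_QQ\to b$ and $b_Q^*Q\to b^*$ strongly. It is closed under products, since $b_Qc_QQ=(b_QQ)(c_QQ)$ and multiplication is strongly continuous on bounded sets; it is closed under involution by definition; it contains the unit, as $Q\to1$ strongly. It is norm-closed: if families $b^{(m)}\in\mathcal N$ with limits $b^{(m)}_\infty$ converge uniformly to $b$, then $\|b^{(m)}_\infty-b^{(l)}_\infty\|\le\|b^{(m)}-b^{(l)}\|$, so $b_\infty^{(m)}$ converges in norm to some $b_\infty$,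 and
$$\|(b_QQ-b_\infty)\xi\|\le\|b-b^{(m)}\|\|\xi\|+\|(b_Q^{(m)}Q-b_\infty^{(m)})\xi\|+\|b_\infty^{(m)}-b_\infty\|\|\xi\|$$
shows $b_QQ\to b_\infty$ strongly, and likewise for adjoints. So $\mathcal N$ is a $C^*$-algebra, and $\lim\colon\mathcal N\to\mathcal B(H)$ and the coordinate maps are MIU.

For $x\in A$, $QfQ$-compressions converge: $Qf(x)Q\xi-f(x)\xi=Qf(x)(Q\xi-\xi)+(Q-1)f(x)\xi\to0$, and the same for $f(x)^*$. So $cf=(c_Qf)_Q\colon A\to\mathcal N$ is a PU-map with $\lim\circ\,cf=f$. By (N) and (R),
$$\lim\circ(cf)^\sharp=f^\sharp=f,\qquad(cf)^\sharp=\big((c_Qf)^\sharp\big)_Q .$$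
So $f(x)$ is the strong limit of $(c_Qf)^\sharp(x)Q$, and likewise for $g$. For each $Q$, $c_Qf$ and $c_Qg$ are PU-maps into $\mathcal B(QH)\cong M_n$ with $n\ge2$, and they agree on $V$. By Section 11, $(c_Qf)^\sharp=(c_Qg)^\sharp$. Hence $f=g$.

**Step 2: $A=C^*(V)$.** Let $A_0=C^*(V)$, let $A\subseteq\mathcal B(H)$ be the universal representation, and suppose $x\in A\setminus A_0$. By Hahn–Banach a bounded functional on $A$ vanishes on $A_0$ but not at $x$. In the universal representation it extends to a normal functional on $A''$, so $x$ is not in the weak closure $A_0''$ of $A_0$. Hence $x$ does not commute with all of $A_0'$; as $A_0'$ is spanned by its unitaries, some unitary $u\in A_0'$ does not commute with $x$. The MIU-maps $\mathrm{id}$ and $u(\cdot)u^*$ from $A$ to $\mathcal B(H)$ agree on $V$ but differ at $x$, contradicting Step 1.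

## 13. Coalgebras are positively stable operator systems: end of the proof of Theorem B

**Step 1: $A=C^*_u(V_A)$.** Let $\varphi\colon V_A\to B\subseteq\mathcal B(H)$ be UCP; we extend it to an MIU-map. By Arveson it extends to a UCP map $\psi\colon A\to\mathcal B(H)$. Then $\psi^\sharp$ is MIU and equals $\psi=\varphi$ on $V_A$. As $V_A$ generates $A$, the range of $\psi^\sharp$ is in $B$, and the extension is unique. So $A$ with $V_A\subseteq A$ has the universal property of $C^*_u(V_A)$. (Compare Section 6: with complete positivity in place of positivity, the extension step works.)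

**Step 2: $V_A$ is positively stable.** Let $\varphi\colon V_A\to B$ be UCP and $\omega\colon B\to D$ PU. Extend $\varphi$ to an MIU-map $\rho\colon A\to B$ by Step 1. Then $\omega\varphi=\omega\rho|_{V_A}=(\omega\rho)^\sharp|_{V_A}$ is the restriction of an MIU-map, hence UCP.

**Step 3: from positively stable $V$ to a coalgebra, and back.** Let $V'$ be a positively stable operator system and $A=C^*_u(V')$ (if $V'=0$ then $A=0$ and all is trivial). The inclusion $V'\to A$ is UCP and $\eta_A$ is PU, so $\eta_A|_{V'}$ is UCP by positive stability. It extends to an MIU-map $a\colon A\to FUA$, and by Lemma 1 with $\mathcal G=V'$, $(A,a)$ is a coalgebra. By construction $V'\subseteq V_A$.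

We show $V_A=V'$; it suffices to compare self-adjoint parts. Suppose $x\in(V_A)_{sa}\setminus V'_{sa}$. As $V'_{sa}$ is a closed subspace of $A_{sa}$ containing $1$, Lemma 2(3) gives states $\varphi_1,\varphi_2$ of $A$ that agree on $V'$ but differ at $x$. The MIU-maps $\varphi_i^\sharp$ agree with $\varphi_i$ on $V'\subseteq V_A$, and $V'$ generates $A$, so $\varphi_1^\sharp=\varphi_2^\sharp$. But $x\in V_A$ gives $\varphi_i(x)=\varphi_i^\sharp(x)$, so $\varphi_1(x)=\varphi_2(x)$, a contradiction.

Conversely, start from a coalgebra $(A,a)$. By Step 1, $A=C^*_u(V_A)$, and $a$ is the MIU-map that extends $\eta_A|_{V_A}$. So the coalgebra constructed from $V_A$ is $(A,a)$ again.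

**Step 4: morphisms.** We show that restriction gives a bijection between coalgebra morphisms $(A,a)\to(A',a')$ and UCP maps $V_A\to V_{A'}$. If $f$ is a coalgebra morphism and $x\in V_A$, then
$$a'f(x)=F(f)a(x)=F(f)\eta_A(x)=\eta_{A'}f(x),$$
so $f(x)\in V_{A'}$, and $f$ restricts to a UCP map $V_A\to V_{A'}$. This restriction determines $f$, since $V_A$ generates $A$. Conversely, a UCP map $V_A\to V_{A'}\subseteq A'$ extends to an MIU-map $f\colon A\to A'$ by Step 1. As $f(V_A)\subseteq V_{A'}$, Lemma 1(2) with $\mathcal G=V_A$ shows that $f$ is a coalgebra morphism. Restriction respects composition and identities.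

So $(A,a)\mapsto V_A$ is a functor to positively stable operator systems (Step 2) that is fully faithful (Step 4) and essentially surjective with the stated inverse (Step 3). This proves Theorem B. $\blacksquare$

## 14. The image of $\mathbf{BOUS}$: proof of Theorem C

**Step 1: the comparison functor is $W\mapsto\mathrm{OMAX}(W)$.** The system $\mathrm{OMAX}(W)$ is positively stable: if $\varphi\colon\mathrm{OMAX}(W)\to B$ is UCP and $\omega$ is PU, then $\omega\varphi$ is positive and unital, hence UCP. The coalgebra that Theorem B assigns to it is $C_u^*(\mathrm{OMAX}(W))=F'W$ with the structure map extending $w\mapsto\eta_{F'W}(w)$, and by Section 3 this is $(F'W,F'(\eta'_W))$. For a morphism $h$ of $\mathbf{BOUS}$, $F'(h)$ restricts to $h$ on $\mathrm{OMAX}(W)$.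

**Step 2: full faithfulness and the right adjoint.** Both come from (4). For $V=\mathrm{OMAX}(W')$, where $V_{sa}=W'$, (4) says $\mathrm{UCP}(\mathrm{OMAX}(W),\mathrm{OMAX}(W'))=\mathbf{BOUS}(W,W')$. For positively stable $V$, (4) says that $V\mapsto V_{sa}$ is right adjoint to $\mathrm{OMAX}$; through Theorem B this is $(A,a)\mapsto(V_A)_{sa}$.

**Step 3: the essential image.** A fully faithful left adjoint has in its essential image exactly the objects at which the counit is an isomorphism. The counit $\mathrm{OMAX}(V_{sa})\to V$ is the identity on the underlying space. If it is an isomorphism, every positive unital map from $V$ to a $C^*$-algebra is completely positive. Conversely, if every such map is completely positive, then so is the identity map $V\to\mathrm{OMAX}(V_{sa})\subseteq C^*_u(\mathrm{OMAX}(V_{sa}))$, which is positive and unital; hence the counit is an isomorphism.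

**Step 4: not essentially surjective.** A fully faithful and essentially surjective functor is an equivalence, which Theorem A excludes. This proves Theorem C. $\blacksquare$

## 15. The operator system of a compatible pair

Finally we compute $V_A$ for the coalgebra $(A,a)$ of Section 8, and see directly that it is not in the image of $\mathbf{BOUS}$. Let $\mathcal S=\mathrm{span}\{1,p_0,q_0\}\subseteq A$, an operator system (finite-dimensional, so closed).

**Step 1: $A=C^*_u(\mathcal S)$.** Let $\varphi\colon\mathcal S\to B\subseteq\mathcal B(H)$ be UCP. By Arveson it extends to a UCP, in particular PU, map $A\to\mathcal B(H)$. By Lemma 4(a), $(\varphi(p_0),\varphi(q_0))\in\mathrm{Comp}(\mathcal B(H))$, hence it is in $\mathrm{Comp}(B)$ by Lemma 4(c). By Lemma 5, $\varphi$ extends to an MIU-map $A\to B$, unique as $\mathcal S$ generates $A$.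

**Step 2: $\mathcal S$ is positively stable and $V_A=\mathcal S$.** Let $\varphi\colon\mathcal S\to B$ be UCP and $\omega\colon B\to D$ PU. By Step 1, $(\varphi(p_0),\varphi(q_0))\in\mathrm{Comp}(B)$, so $(\omega\varphi(p_0),\omega\varphi(q_0))\in\mathrm{Comp}(D)$ by Lemma 4(a). By Lemma 5, $\omega\varphi$ is the restriction of an MIU-map, hence completely positive. The coalgebra of Theorem B for $\mathcal S$ is $A$ with the MIU-map that extends $\eta_A|_{\mathcal S}$, which is $a$. So $V_A=\mathcal S$ by Section 13, Step 3.

**Step 3: the order of $\mathcal S_{sa}$.** States of $\mathcal S$ are UCP maps to $\mathbb C$; by Step 1 and Lemma 5 they correspond to pairs in $\mathrm{Comp}(\mathbb C)=[0,1]^2$. By Lemma 2(1), $\alpha+\beta p_0+\gamma q_0\ge0$ if and only if $\alpha+\beta s+\gamma t\ge0$ for all $(s,t)\in[0,1]^2$. In particular $1,p_0,q_0$ are linearly independent, and $\mathcal S_{sa}\cong\mathrm{Aff}([0,1]^2)$ as an ordered space.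

**Step 4: a positive map that is not completely positive.** By (3), any two effects $p,q\in M_2$ define a positive unital map $\mathcal S\to M_2$ with $p_0\mapsto p$, $q_0\mapsto q$. Let $p,q$ be distinct non-orthogonal rank-one projections. The map has no PU-extension to $A$, because such an extension would make $(p,q)$ compatible by Lemma 4(a), contrary to Lemma 4(e). So it is not completely positive either: by Step 1 a UCP map extends to an MIU-map on $A$. By Theorem C, $(A,a)$ is not in the essential image of $\mathbf{BOUS}$. This is the failure announced in Section 6.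

*Remark.* By the remark in Section 8, $(E,e)$ is the coalgebra of $\mathrm{OMAX}(\mathrm{Aff}([0,1]^2))=\mathrm{OMAX}(\mathcal S_{sa})$. The morphism $\pi\colon(E,e)\to(A,a)$ restricts to the identity $\mathrm{OMAX}(\mathcal S_{sa})\to\mathcal S$, since it sends $p_1,q_1$ to $p_0,q_0$. So $\pi$ is the counit of the adjunction at $(A,a)$: the same ordered space on both sides, with two different matrix orders.
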